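# Strictly positive measures and scattered fibers in the random model

Throughout, spaces are compact Hausdorff and nonempty, and a *measure* on a compact space $K$ means a Radon probability measure on $K$. "Maps onto" always means "maps onto by a continuous map".

## 1. Strictly positive measures, scattered fibers, measure algebras

**Definition (supporting a measure).** A measure $\mu$ on $K$ is *strictly positive* if $\mu(U)>0$ for every nonempty open $U\subseteq K$. The space $K$ *supports a measure* if it carries a strictly positive measure.

Every separable $K$ supports a measure: if $\{k_n:n\in\omega\}$ is dense, then $\sum_n 2^{-n-1}\delta_{k_n}$ is strictly positive. The one-point compactification of an uncountable discrete set supports none, because uncountably many disjoint open singletons cannot all have positive measure.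

**Definition (scattered).** A space is *scattered* if each of its nonempty subsets has a point isolated in that subset. Closed subsets of scattered spaces are scattered.

Each ordinal $\gamma+1$ with the order topology is compact and scattered: the least element of a nonempty subset is isolated in it. The Cantor space $2^\omega$ is not scattered.

**Definition (scattered fibers).** A compact space $K$ *has scattered fibers* if there are a compact metric space $M$ and a continuous $f\colon K\to M$ such that $f^{-1}[\{x\}]$ is scattered for each $x\in M$.

Compact metric spaces (take $f=\mathrm{id}$) and compact scattered spaces (take $f$ constant) have scattered fibers. A mixed example is the *split interval* $\mathbb S=\bigl((0,1]\times\{0\}\bigr)\cup\bigl([0,1)\times\{1\}\bigr)$, ordered lexicographically, with the order topology. It has endpoints and every subset has a supremum, so it is compact. The projection $f\colon\mathbb S\to[0,1]$ is continuous, since the preimage of $(a,b)$ is the open interval from $(a,1)$ to $(b,0)$, and similarly for half-open intervals at the ends. Fibers have at most two points. The space is not metrizable: it has uncountably many clopen sets $\{p:p\le(a,0)\}$,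 and a compact metric space has only countably many.

**Definition ($\pi$-bases).** A *$\pi$-base* of $K$ is a family $\mathcal P$ of nonempty open sets such that every nonempty open set contains a member of $\mathcal P$. A *local $\pi$-base at $x$* is a family of nonempty open sets such that every neighborhood of $x$ contains a member (the members need not contain $x$). The *$\pi$-character* $\pi\chi(x,K)$ is the least size of a local $\pi$-base at $x$.

In $\beta\omega$ the singletons $\{n\}$ form a local $\pi$-base at every point, so all $\pi$-characters are at most $\omega$. In $2^{\omega_1}$ no point $x$ has a countable local $\pi$-base: shrink countably many nonempty open sets to basic clopen sets, which together mention only countably many coordinates, and pick an unmentioned $\alpha$. The neighborhood $\{t:t(\alpha)=x(\alpha)\}$ contains none of the sets.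

**Definition (irreducible map).** A continuous surjection $g\colon F\to X$ of compact spaces is *irreducible* if $g[F']\ne X$ for every closed $F'\subsetneq F$.

The projection $\mathbb S\to[0,1]$ is irreducible: each nonempty open subset of $\mathbb S$ contains the full preimage of some interval $(a,b)$ with $a<b$, so the image of a proper closed subset misses such an interval. Two facts will be used.

* If $g\colon F\to X$ is onto, some closed $F'\subseteq F$ makes $g{\restriction}F'$ irreducible onto $X$. By Zorn's lemma it suffices that the intersection of a chain of closed sets mapped onto $X$ is mapped onto $X$. That holds since for each $x$ the traces of the chain on $g^{-1}[\{x\}]$ are nonempty compact sets.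
* If $g$ is irreducible and $U\subseteq F$ is open and nonempty, then $O=X\setminus g[F\setminus U]$ is open and nonempty, and $g^{-1}[O]\subseteq U$.

**Definition (measure algebra, type).** For Borel $E\subseteq K$ let $E^\bullet$ be its class modulo $\mu$-null sets; these classes form the *measure algebra* of $\mu$. It is complete as a Boolean algebra and complete for the metric $\mu(a\triangle b)$; a subalgebra is closed under arbitrary suprema iff it is metrically closed, and then we call it *closed*. The *(Maharam) type* is the least size of a set generating the algebra as a closed subalgebra.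

If the type is infinite, it equals the metric density character: the finite Boolean combinations of a generating set are metrically dense, and a metrically dense set generates. Lebesgue measure on $[0,1]$ has type $\omega$.

For a set $\theta$, $\lambda$ denotes the completed product measure on $2^\theta$ and $\mathcal B_\theta$ its measure algebra. *Baire* sets are members of the $\sigma$-algebra generated by the clopen sets; each has the form $\{t:t{\restriction}E\in A\}$ with $E\subseteq \theta$ countable and $A\subseteq 2^E$ Borel. A measurable set of positive measure contains a Baire set of positive measure, and a null set is contained in a Baire null set. For infinite $\theta$, the coordinate elements of $\mathcal B_\theta$ have mutual distance $1/2$, so its type is $|\theta|$.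

**Definition (lifting).** A *lifting* of $\mathcal B_\theta$ is a Boolean homomorphism $\rho$ from $\mathcal B_\theta$ into the algebra of $\lambda$-measurable subsets of $2^\theta$ with $\rho(a)^\bullet=a$ for all $a$.

For finite $\theta$ there are no nonempty null sets, and $\rho(a)$ is the only representative of $a$. In general a lifting chooses representatives that respect finite operations exactly and not just almost everywhere. We use it like this: if one point $t$ lies in $\rho(a_1),\dots,\rho(a_n)$, then $t\in\rho(a_1\cap\dots\cap a_n)$, so $a_1\cap\dots\cap a_n\neq0$.

We recall five classical theorems.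

* *Maharam's theorem.* A probability algebra is a countable direct sum of atoms and homogeneous algebras (those whose nonzero principal ideals all have the same type). A homogeneous probability algebra of infinite type $\theta$ is isomorphic to $\mathcal B_\theta$, as a measure algebra.
* *Lifting theorem.* Every $\mathcal B_\theta$ has a lifting.
* *Hajnal's set mapping theorem.* If $F\colon\omega_2\to[\omega_2]^{\le\omega}$ and $\alpha\notin F(\alpha)$ for all $\alpha$, there is $\Lambda\subseteq\omega_2$ of size $\omega_2$ with $\beta\notin F(\alpha)$ for all $\alpha,\beta\in\Lambda$.
* *$\Delta$-system lemma.* Under $\mathsf{CH}$, for every family $(S_\alpha)_{\alpha<\omega_2}$ of countable sets there are $\Lambda\subseteq\omega_2$ of size $\omega_2$ and a set $R$ with $S_\alpha\cap S_\beta=R$ for distinct $\alpha,\beta\in\Lambda$.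
* *Tietze's and Urysohn's theorems* for compact Hausdorff spaces.

The case of Hajnal's theorem that we need has a short proof. For $\alpha<\omega_2$ of cofinality $\omega_1$ the countable set $F(\alpha)\cap\alpha$ is bounded in $\alpha$. By Fodor's lemma there are $\gamma<\omega_2$ and a stationary set $S'$ of such $\alpha$ with $F(\alpha)\cap\alpha\subseteq\gamma$. Let $C$ be the club of all $\alpha$ with $F(\beta)\subseteq\alpha$ for every $\beta<\alpha$, and $\Lambda=(S'\cap C)\setminus\gamma$. For $\beta<\alpha$ in $\Lambda$ we have $\beta\notin F(\alpha)$ since $\beta\ge\gamma$, and $\alpha\notin F(\beta)$ since $F(\beta)\subseteq\alpha$.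

**Definition (random extension).** Let $V\models\mathsf{ZFC}$ and let $\kappa$ be a cardinal of $V$. $\mathbb B(\kappa)$ is the measure algebra of $(2^\kappa,\lambda)$ computed in $V$, used as a forcing notion. A $V$-generic $G$ is the same thing as its *generic point* $r\in2^\kappa$: a Baire set $P$ coded in $V$ has its class in $G$ iff $r\in P$, where $P$ is reinterpreted in $V[G]$.

For $\kappa=\omega$, $r$ is one random real; it avoids every Borel null set coded in $V$, because the complement of such a set has class $1\in G$.

## 2. Separability of spaces with scattered fibers

Suppose that a compact space is spread over a metric space with only scattered material above each point, and that some measure charges all its open sets. Must it have a countable dense set? Under Martin's Axiom $\mathsf{MA}$ there is a non-separable compact space with scattered fibers supporting a measure, and such a space also exists if $\mathrm{add}(\mathcal N)=\mathrm{non}(\mathcal M)$. Piotr Borodulin-Nadzieja, in "Measures and fibers", arXiv:1603.07501 (2016), poses the problem: *is it consistent with $\mathsf{ZFC}$ that every compact space with scattered fibers which supports a measure is separable?*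

**Three cases by hand.** If $K$ is metric, it is separable. If $K$ itself is scattered, each nonempty open $U$ has a point isolated in $U$, hence isolated in $K$. So the isolated points are dense; each has positive measure under a strictly positive $\mu$, so there are only countably many, and $K$ is separable. The split interval is separable: each nonempty open subset contains the full preimage of an interval $(a,b)$, so the points $(q,0)$ with $q\in(0,1)$ rational are dense.

**Lifting a dense set from $M$.** The first thing to try is to take a countable dense subset of $M$ and choose countably many points in the fibers above it. This already fails for $K=[0,1]\sqcup\{*\}$ with $f{\restriction}[0,1]=\mathrm{id}$ and $f(*)$ irrational: nothing chosen above rational points hits the open set $\{*\}$. The trouble is that $f[U]$ may have empty interior.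

However, $f[U]$ is not small for the image measure $\nu=\mu\circ f^{-1}$: for closed $F\subseteq U$ with $\mu(F)>0$ we have $\nu(f[F])\ge\mu(F)>0$. So we should hit sets of *positive measure*. That cannot be done for all of them at once: if $\nu$ is nonatomic, the complement of any countable set contains a compact set of positive measure. We need to hit few positive sets, and a universe in which countably many points can hit "few" positive sets when few means $\omega_1$. Adding many random reals provides such a universe.

**Theorem A.** Let $V\models\mathsf{ZFC}+\mathsf{CH}$, let $\kappa\ge\omega_2$ be a cardinal of $V$, and let $G$ be $\mathbb B(\kappa)$-generic over $V$. In $V[G]$, every compact space with scattered fibers which supports a measure is separable.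

Since separable compact spaces support measures, in $V[G]$ a compact space with scattered fibers supports a measure iff it is separable. Since $\mathrm{Con}(\mathsf{ZFC})$ implies $\mathrm{Con}(\mathsf{ZFC}+\mathsf{CH})$, the answer to the problem is yes. With the examples under $\mathsf{MA}$, the statement is independent of $\mathsf{ZFC}$.

**Theorem B.** With $V,\kappa,G$ as in Theorem A, the following hold in $V[G]$.

1. Every nonseparable compact space supporting a measure maps onto $[0,1]^{\omega_2}$.
2. If $K$ is compact and supports a measure, and there is a continuous $f\colon K\to M$, $M$ compact metric, such that no fiber of $f$ maps onto $[0,1]^{\omega_2}$, then $K$ is separable.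
3. If $\kappa=\omega_2$, some nonseparable compact space supporting a measure does not map onto $[0,1]^{\omega_3}$.

Theorem B is a supplement, not needed for Theorem A. Both rest on one proposition about spaces that do not map onto $[0,1]^{\omega_2}$, so we begin with maps onto cubes.

## 3. Cubes and the fibers of a map to a metric space

This section works in $\mathsf{ZFC}$. It extracts from "scattered fibers" the two properties used later: no map onto $[0,1]^{\omega_1}$, and a dense set of points of countable character.

**Lemma 1.** Let $\Lambda$ be infinite, and let $(H_\alpha,L_\alpha)_{\alpha\in\Lambda}$ be pairs of disjoint closed subsets of a compact $K$ with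
$$\bigcap_{\alpha\in I}H_\alpha\cap\bigcap_{\alpha\in J}L_\alpha\neq\emptyset\quad\text{for all disjoint finite }I,J\subseteq\Lambda.$$
Then $K$ maps onto $[0,1]^\Lambda$. Also, if a closed subset of $K$ maps onto $2^\Lambda$, then $K$ maps onto $[0,1]^\Lambda$.

*Proof.* Let $X=\bigcap_{\alpha}(H_\alpha\cup L_\alpha)$, a closed set. Send $x\in X$ to the point of $2^\Lambda$ with coordinate $0$ at $\alpha$ if $x\in H_\alpha$, and $1$ if $x\in L_\alpha$. This is continuous, as $H_\alpha\cap X$ and $L_\alpha\cap X$ partition $X$ into clopen sets. It is onto: the preimage of $z\in 2^\Lambda$ is the intersection of the sets $H_\alpha$ ($z(\alpha)=0$) and $L_\alpha$ ($z(\alpha)=1$), which have the finite intersection property.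

It remains to prove the last sentence. Let a closed $X\subseteq K$ map onto $2^\Lambda$. Since $\Lambda$ is infinite, $2^\Lambda\cong(2^\omega)^\Lambda$, which maps onto $[0,1]^\Lambda$ coordinatewise. So $X$ maps onto $[0,1]^\Lambda$. By Tietze's theorem each coordinate $X\to[0,1]$ extends to $K\to[0,1]$, and the extensions together map $K$ onto $[0,1]^\Lambda$. $\square$

**Lemma 2.** Let $\theta$ be an uncountable cardinal, $K$ compact, $M$ compact metric, $f\colon K\to M$ continuous. If $K$ maps onto $[0,1]^\theta$, then for some $x\in M$ a closed subset of $f^{-1}[\{x\}]$ maps onto $2^\theta$ (so $f^{-1}[\{x\}]$ maps onto $[0,1]^\theta$).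

*Proof.* The point is that $f$ takes values in a second countable space, so on a suitable subspace it depends only on countably many of the $\theta$ coordinates; fixing those keeps us in one fiber while $2^\theta$ survives.

**Step 1: an irreducible relation.** The goal is to replace $K$ by a closed subset of $M\times2^\theta$. Let $L\subseteq K$ be the preimage of $\{0,1\}^\theta$ and $h\colon L\to2^\theta$ the surjection. The set $\{(f(k),h(k)):k\in L\}$ is compact and projects onto $2^\theta$. Let $Z$ be a closed subset of it such that the projection $p\colon Z\to2^\theta$ is onto and irreducible. Let $(B_n)_{n\in\omega}$ be a base of $M$ and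
$$U_n=Z\cap(B_n\times2^\theta),\qquad W_n=2^\theta\setminus p[Z\setminus U_n].$$
Then $W_n$ is open and $p^{-1}[W_n]\subseteq U_n$.

**Step 2: $(x,t)\in U_n$ implies $t\in\overline{W_n}$.** This is the converse of $p^{-1}[W_n]\subseteq U_n$ up to closure. Suppose $(x,t)\in U_n$ and $t\notin\overline{W_n}$. Then $U'=U_n\cap p^{-1}[2^\theta\setminus\overline{W_n}]$ is nonempty and open in $Z$. By irreducibility $p^{-1}[O]\subseteq U'$ for some nonempty open $O$. As $p^{-1}[O]\subseteq U_n$, no point of $O$ is in $p[Z\setminus U_n]$, so $O\subseteq W_n$. As $p$ is onto and $p^{-1}[O]\subseteq p^{-1}[2^\theta\setminus\overline{W_n}]$, also $O\cap\overline{W_n}=\emptyset$. This contradicts $O\ne\emptyset$.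

**Step 3: countably many coordinates suffice.** Take a maximal disjoint family of nonempty basic clopen subsets of $W_n$. It is countable because $2^\theta$ is ccc, and its union $W_n'$ is dense in $W_n$ by maximality. So there is a countable $J\subseteq\theta$ such that all $W_n'$ depend only on coordinates in $J$; the same holds for $\overline{W_n'}=\overline{W_n}$, since the closure of $A\times2^{\theta\setminus J}$ is $\overline A\times2^{\theta\setminus J}$. Each set $W_n'\cup(2^\theta\setminus\overline{W_n})$ is dense and open and depends on $J$. By the Baire category theorem in $2^J$ there is $s\in2^J$ such that every $t\supseteq s$ lies in all of them.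

**Step 4: one fiber.** Let $t\supseteq s$ and $(x,t)\in Z$. If $t\in W_n'$, then $(x,t)\in U_n$, so $x\in B_n$. If $t\notin W_n'$, then $t\notin\overline{W_n}$, and by Step 2 $x\notin B_n$. So $\{n:x\in B_n\}=\{n:t\in W_n'\}$, and this depends only on $s$. Since $(B_n)$ separates points, $x$ depends only on $s$. As $p$ is onto, there is one $x$ with $\{x\}\times\{t:t\supseteq s\}\subseteq Z$. Hence $h$ maps the closed set $L\cap f^{-1}[\{x\}]\cap h^{-1}[\{t:t\supseteq s\}]$ onto $\{t:t\supseteq s\}\cong2^{\theta\setminus J}\cong2^\theta$. The parenthetical statement follows from Lemma 1. $\square$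

**Lemma 3.** Let $K$ be compact with scattered fibers, witnessed by $f\colon K\to M$. Then (a) $K$ does not map onto $[0,1]^{\omega_1}$; (b) the points of countable character are dense in $K$.

*Proof.* (a) Otherwise, by Lemma 2, a closed subset of some fiber maps onto $2^{\omega_1}$, hence onto $2^\omega$. Passing to a closed subset, we get a compact scattered $F$ and an irreducible $g\colon F\to2^\omega$. Let $q$ be an isolated point of $F$. By irreducibility $2^\omega\setminus g[F\setminus\{q\}]$ is a nonempty open set, and it is contained in $\{g(q)\}$. But $2^\omega$ has no isolated points.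

(b) Let $U\neq\emptyset$ be open, $k\in U$ and $F=f^{-1}[\{f(k)\}]$. As $F$ is scattered, $U\cap F$ has an isolated point $q$, so $\{q\}=F\cap O$ for some open $O\subseteq U$. The fiber $F$ is a $G_\delta$ set, being the preimage of a point of a metric space. So $\{q\}=\bigcap_nO_n$ with $O_n$ open. Choose open $V_n\ni q$ with $\overline{V_{n+1}}\subseteq V_n\cap O_n$. Then $\bigcap_n\overline{V_n}=\{q\}$, and by compactness every neighborhood of $q$ contains some $V_n$. So $q\in U$ has countable character. $\square$

## 4. Null sets and positive sets in the random model

From here to the end, $V$, $\kappa$, $G$ are as in Theorem A and $r\in2^\kappa$ is the generic point. We use standard facts, to be found for example in Kunen, *Random and Cohen reals*, Handbook of Set-Theoretic Topology.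

* **(R0)** $\mathbb B(\kappa)$ is ccc. So cardinals are preserved, and for infinite $\mu$ every set of ordinals of size $\le\mu$ in $V[G]$ is covered by a set in $V$ of size $\le\mu$ in $V$. (Each value of a name for an enumeration has only countably many possibilities.)
* **(R1)** For each name $\dot c$ for an element of $2^\omega$ there are in $V$ a countable $S\subseteq\kappa$ and a Borel $h\colon2^S\to2^\omega$ with $\Vdash\dot c=h(\dot r{\restriction}S)$. For a Borel $B$ coded in $V$, a condition given by a Baire set $P$ forces $h(\dot r{\restriction}S)\in B$ iff $h(x{\restriction}S)\in B$ for a.e. $x\in P$. (In other words, the Boolean value of $h(\dot r{\restriction} S)\in B$ is the class of $\{x:h(x{\restriction}S)\in B\}$.)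
* **(R2)** For $S\subseteq\kappa$, $S\in V$, the point $r{\restriction}(\kappa\setminus S)$ is $\mathbb B(\kappa\setminus S)$-generic over $V[r{\restriction}S]$, the algebra being computed there. In particular it avoids all Baire null sets of $2^{\kappa\setminus S}$ coded in $V[r{\restriction}S]$.

By (R1), every real of $V[G]$ lies in $V[r{\restriction}S]$ for some countable $S\in V$. The next two lemmas are used in opposite directions: few points hit all positive sets, while $\omega_1$ null sets do not cover.

**Lemma 4.** In $V[G]$ there is $Y\subseteq2^{\omega_2}$, $|Y|\le\omega_1$, meeting every measurable set of positive measure. The same holds for $2^{\omega_1}$, and for $2^W$ whenever $|W|=\omega_2$.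

*Proof.* Fix in $V$ an injection $e\colon\omega_1\times\omega_2\to\kappa$, put $y_\xi(\beta)=r(e(\xi,\beta))$ and $Y=\{y_\xi:\xi<\omega_1\}$. A set of positive measure contains a set $T'=\{t:t{\restriction}E\in T''\}$ with $E\subseteq\omega_2$ countable and $T''\subseteq2^E$ Borel of positive measure. By (R0) we may enlarge $E$ so that $E\in V$, countable in $V$. Then $T''$ is coded by a real, in $V[r{\restriction}S]$ for some countable $S\in V$.

As $e^{-1}[S]$ is countable, there is $\eta<\omega_1$ with $S\cap e\bigl[[\eta,\omega_1)\times\omega_2\bigr]=\emptyset$. The points $y_{\eta+n}{\restriction}E$, $n\in\omega$, are read off from $r$ on disjoint sets of coordinates outside $S$. The set $\{(x_n)\in(2^E)^\omega:\forall n\ x_n\notin T''\}$ has measure $\lim_n(1-\lambda(T''))^n=0$ and is coded in $V[r{\restriction}S]$; so is its preimage in $2^{\kappa\setminus S}$, which is again null. By (R2), $(y_{\eta+n}{\restriction}E)_n$ avoids it. So some $y_{\eta+n}\in T'$.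

For $2^{\omega_1}$, restrict the points of $Y$ to $\omega_1$: if $A\subseteq2^{\omega_1}$ has positive measure, so does $\{t\in2^{\omega_2}:t{\restriction}\omega_1\in A\}$. For $2^W$, transfer $Y$ by a bijection $W\to\omega_2$. $\square$

**Lemma 5.** In $V[G]$, $2^{\omega_1}$ is not a union of $\omega_1$ null sets; hence neither is $(2^{\omega_1})^\omega\cong2^{\omega_1}$.

*Proof.* Let $N_\eta$ ($\eta<\omega_1$) be null. Enlarging, assume that $N_\eta$ is a Baire null set depending on coordinates below some $\gamma_\eta<\omega_1$, with code in $V[r{\restriction}S_\eta]$, $S_\eta\in V$ countable. By (R0) there is $S\in V$ with $|S|\le\omega_1$ and $S\supseteq\bigcup_\eta S_\eta$; so every $N_\eta$ is coded in $V[r{\restriction}S]$. As $\kappa\geq\omega_2$, there is in $V$ an injection $e\colon\omega_1\to\kappa\setminus S$. The set $\{z\in2^{\kappa\setminus S}:z\circ e\in N_\eta\}$ is a Baire null set coded in $V[r{\restriction}S]$, because the measure of a Borel set with a given code is absolute and $z\mapsto z\circ e$ carries product measure to product measure. By (R2), $r\circ e\notin N_\eta$ for every $\eta$. The last statement holds because a bijection $\omega_1\times\omega\to\omega_1$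 induces a measure isomorphism. $\square$

## 5. Measures of type at least $\omega_2$ give cubes

To use these lemmas with $2^{\omega_1}$ we need measures of type at most $\omega_1$. In $V[G]$ larger types force a map onto $[0,1]^{\omega_2}$.

**Lemma 6.** In $V[G]$: if a compact $K$ carries a measure $\mu$ of type $\ge\omega_2$, then $K$ maps onto $[0,1]^{\omega_2}$.

A direct attempt would represent $\omega_2$ independent coordinate elements by Borel sets, shrink these to closed sets and apply Lemma 1. But an intersection of $n$ coordinate sets has measure $2^{-n}$, while shrinking each by up to a fixed $\varepsilon$ may lose up to $n\varepsilon$; for large $n$ this estimate no longer gives positive measure. The proof makes the losses independent of the coordinates in question, and lets a single point of $Y$ testify that the remainders intersect.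

*Proof.* **Step 1: closed sets near coordinates.** If all of the countably many homogeneous components of $\mu$ had type $\le\omega_1$, then so would $\mu$: collect generators of the components together with the components themselves. So by Maharam's theorem there is a Borel $B\subseteq K$, $\mu(B)>0$, and a measure preserving isomorphism $\Phi$ from the measure algebra of the normalized restriction $\mu_B$ onto $\mathcal B_\tau$, with $\tau\ge\omega_2$. For $\alpha<\omega_2$, $i<2$ let $e^i_\alpha=\{t\in2^\tau:t(\alpha)=i\}$. Let $E^0_\alpha,E^1_\alpha\subseteq B$ be disjoint Borel sets representing $\Phi^{-1}((e^i_\alpha)^\bullet)$, $i<2$, and choose compact $C^i_\alpha\subseteq E^i_\alpha$ with $\mu_B(E^i_\alpha\setminus C^i_\alpha)<1/8$. Let $c^i_\alpha\subseteq e^i_\alpha$ be Baire sets representing $\Phi((C^i_\alpha)^\bullet)$ and depending, for both $i$, on a countable set $J_\alpha\ni\alpha$.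

**Step 2: a part of $c^i_\alpha$ independent of $\alpha$.** Write $t^{\alpha,i}$ for $t$ with the $\alpha$-th coordinate changed to $i$, and put
$$p_\alpha=\{t:t^{\alpha,0}\in c^0_\alpha\text{ and }t^{\alpha,1}\in c^1_\alpha\}.$$
The set $\{t:t^{\alpha,i}\notin c^i_\alpha\}$ does not depend on the coordinate $\alpha$, and meets $e^i_\alpha$ in $e^i_\alpha\setminus c^i_\alpha$. So its measure is $2\lambda(e^i_\alpha\setminus c^i_\alpha)<1/4$. Hence $\lambda(p_\alpha)>1/2$. Moreover, $p_\alpha$ depends only on $J_\alpha\setminus\{\alpha\}$, and $p_\alpha\cap e^i_\alpha\subseteq c^i_\alpha$.

**Step 3: a set of indices that do not interfere.** Hajnal's theorem for $\alpha\mapsto(J_\alpha\cap\omega_2)\setminus\{\alpha\}$ gives $\Lambda_0\subseteq\omega_2$ of size $\omega_2$ with $\beta\notin J_\alpha$ for distinct $\alpha,\beta\in\Lambda_0$. So no $p_\alpha$, $\alpha\in\Lambda_0$, depends on any coordinate in $\Lambda_0$.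

**Step 4: the sets $p_\alpha$ meet in positive measure.** Let $W=\bigcup_{\alpha\in\Lambda_0}J_\alpha$; then $|W|=\omega_2$, and we regard $p_\alpha\subseteq2^W$. Let $\rho$ be a lifting of the measure algebra of $2^W$ and $Y\subseteq2^W$ as in Lemma 4. Each $\rho(p_\alpha^\bullet)$ has positive measure, so meets $Y$. As $|Y|<\omega_2$, some $y\in Y$ lies in $\rho(p_\alpha^\bullet)$ for all $\alpha$ in a set $\Lambda\subseteq\Lambda_0$ of size $\omega_2$. For finite $a\subseteq\Lambda$ we get $y\in\rho\bigl((\bigcap_{\alpha\in a}p_\alpha)^\bullet\bigr)$, so $\lambda(\bigcap_{\alpha\in a}p_\alpha)>0$.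

**Step 5: conclusion.** For finite $a\subseteq\Lambda$ and $i\colon a\to2$, Steps 2 and 3 give
$$\lambda\Bigl(\bigcap_{\alpha\in a}c^{i(\alpha)}_\alpha\Bigr)\ge\lambda\Bigl(\bigcap_{\alpha\in a}p_\alpha\cap\bigcap_{\alpha\in a}e^{i(\alpha)}_\alpha\Bigr)=2^{-|a|}\lambda\Bigl(\bigcap_{\alpha\in a}p_\alpha\Bigr)>0 .$$
So $\mu_B\bigl(\bigcap_{\alpha\in a}C^{i(\alpha)}_\alpha\bigr)>0$, and this intersection is nonempty. Lemma 1 applies to the pairs $(C^0_\alpha,C^1_\alpha)_{\alpha\in\Lambda}$. $\square$

## 6. Points of $K$ read off from points of $2^{\omega_1}$

Now $\mu$ has type at most $\omega_1$, so its algebra embeds into $\mathcal B_{\omega_1}$ and points of $2^{\omega_1}$ can select points of $K$.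

**Embedding.** Let $\mathfrak A$ be the measure algebra of $\mu$, of type $\le\omega_1$. *There is a measure preserving embedding $\Phi\colon\mathfrak A\to\mathcal B_{\omega_1}$.* Let $\mathfrak C=\mathfrak A\,\widehat\otimes\,\mathcal B_{\omega_1}$ be the probability algebra free product, i.e. the algebra of the product measure on $K\times2^{\omega_1}$. It contains $\mathfrak A$ via $A^\bullet\mapsto(A\times2^{\omega_1})^\bullet$, and its type is $\le\omega_1$, since it is generated by a generating set of $\mathfrak A$ and the coordinate elements $e_\alpha$. Each nonzero $c\in\mathfrak C$ is represented by a set in the $\sigma$-algebra generated by countably many rectangles, so it belongs to $\mathfrak A\,\widehat\otimes\,\mathcal B_J$ for a countable $J\subseteq\omega_1$. The elements $c\cap e_\alpha$, $\alpha\in\omega_1\setminus J$, are $\omega_1$ elements below $c$ at mutual distance half the measure of $c$. So the principal ideal of $c$ is not metrically separable and has type exactly $\omega_1$. Thus $\mathfrak C$ is homogeneous, and $\mathfrak C\cong\mathcal B_{\omega_1}$ by Maharam's theorem.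

**Lemma 7.** In $V[G]$ let $\mu$ be a strictly positive measure of type $\le\omega_1$ on a compact space $K$.

(a) $K$ has a dense subset of size $\le\omega_1$.

(b) If $K$ has a $\pi$-base of size $\le\omega_1$, then $K$ is separable.

*Proof.* (a) Let $\rho$ be a lifting of $\mathcal B_{\omega_1}$ and $Y\subseteq2^{\omega_1}$ as in Lemma 4. For $t\in Y$ let $\mathcal F_t=\{F\subseteq K\text{ closed}:t\in\rho(\Phi(F^\bullet))\}$. It contains $K$ since $\rho(1)=2^{\omega_1}$, is closed under finite intersections since $\rho$ and $\Phi$ are homomorphisms, and does not contain $\emptyset$ since $\rho(0)=\emptyset$. By compactness pick $k_t\in\bigcap\mathcal F_t$. If $U\neq\emptyset$ is open, take a closed $F\subseteq U$ with $\mu(F)>0$. Some $t\in Y$ lies in $\rho(\Phi(F^\bullet))$, so $k_t\in F\subseteq U$. Hence $\{k_t:t\in Y\}$ is dense.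

(b) Let $\mathcal P$ be the $\pi$-base. For $P\in\mathcal P$ choose a closed $F_P\subseteq P$ with $\mu(F_P)>0$ and a Baire set $B_P\subseteq2^{\omega_1}$ representing $\Phi(F_P^\bullet)$. For finite nonempty $a\subseteq\mathcal P$ we have $\lambda(\bigcap_{P\in a}B_P)=\mu(\bigcap_{P\in a}F_P)$. So the following sets, at most $\omega_1$ in number, are null in $(2^{\omega_1})^\omega$:

* $\{(t_n):t_m\in\bigcap_{P\in a}B_P\}$, for $m<\omega$ and nonempty finite $a\subseteq\mathcal P$ with $\mu(\bigcap_{P\in a}F_P)=0$;
* $\{(t_n):\forall n\ t_n\notin B_P\}$, for $P\in\mathcal P$ (since $\lambda(B_P)=\mu(F_P)>0$).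

By Lemma 5 some $(t_n)$ avoids all of them. For each $n$ the family $\{F_P:t_n\in B_P\}$ has the finite intersection property: if $a$ is a nonempty finite set of $P$ with $t_n\in B_P$, then $\mu(\bigcap_{P\in a}F_P)>0$, by avoidance of the first kind. Let $k_n$ be in the intersection of this family ($k_n\in K$ arbitrary if the family is empty). By avoidance of the second kind, every $P\in\mathcal P$ has some $n$ with $t_n\in B_P$, so $k_n\in F_P\subseteq P$. Hence $\{k_n:n<\omega\}$ is dense. $\square$

## 7. A dense set of good points without small dense subsets

Let $K$ have scattered fibers and support $\mu$ in $V[G]$. By Lemmas 3 and 6, $\mu$ has type $\le\omega_1$. By Lemma 7(b) it is enough to find a $\pi$-base of size $\omega_1$. If $T$ is dense, $|T|\le\omega_1$, and every point of $T$ has $\pi$-character $\le\omega_1$, then the union of local $\pi$-bases at the points of $T$ is such a $\pi$-base. We know two dense sets: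

* $D$ of size $\le\omega_1$, from Lemma 7(a), with no control over $\pi$-characters;
* $Q=\{x:\pi\chi(x,K)\le\omega_1\}$, from Lemma 3(b), with no control over its size.

Nothing so far gives a dense subset of $Q$ of size $\omega_1$. Density is not inherited by dense subspaces: in $2^{\omega_2}$ the set $Y$ of Lemma 4 is dense of size $\le\omega_1$, and $\Sigma=\{x:|\{\alpha:x(\alpha)=1\}|\le\omega_1\}$ is dense too. But if $T\subseteq\Sigma$ and $|T|\le\omega_1$, then all points of $T$ vanish at some common $\alpha<\omega_2$, so $T$ is not dense. The space $2^{\omega_2}$ maps onto $[0,1]^{\omega_2}$, so one may hope to show that a bad relation between $D$ and $Q$ always produces such a map.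

If some $k$ is in the closure of no $T\subseteq Q$ of size $\le\omega_1$, a recursion (carried out in Section 9) gives points $x_\gamma$ and functions $g_\alpha$, $\alpha,\gamma<\omega_2$, with $g_\alpha(x_\gamma)$ large if $\alpha\le\gamma$ and $g_\alpha(x_\gamma)=0$ if $\gamma<\alpha$. So for $\alpha_1<\dots<\alpha_n$ we can make an *initial* block of the $g_{\alpha_i}$ large and the remaining ones small. Lemma 1 needs *every* pattern. Topology alone does not bridge this: in the ordinal space $\omega_2+1$, with $k=\omega_2$, $x_\gamma=\gamma$ and $g_\alpha$ the characteristic function of the clopen set $[\alpha+1,\omega_2]$ (or of the whole space for $\alpha=0$), the analogous patterns hold after passing to limit indices $\alpha$ for the functions and $x_\alpha=\alpha+1$ for the points. But for $\beta<\alpha$ no point has $g_\beta=0$ and $g_\alpha=1$. What we have in addition is a strictly positive measure of small type. It turns the initial patterns into Borel conditions on an $\omega_2$-sequence of reals, and in the random model such conditions can be freed from the order.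

## 8. Symmetry of $\omega_2$-sequences of reals

**Lemma 8.** In $V[G]$ let $Z$ be a Polish space, $B_n\subseteq Z^n$ Borel ($n\ge1$), and $c_\alpha\in Z$ ($\alpha<\omega_2$) such that $(c_{\alpha_1},\dots,c_{\alpha_n})\in B_n$ whenever $\alpha_1<\dots<\alpha_n$. Then there is $\Lambda\subseteq\omega_2$, $|\Lambda|=\omega_2$, such that $(c_{\alpha_1},\dots,c_{\alpha_n})\in B_n$ for all $n$ and all pairwise distinct $\alpha_1,\dots,\alpha_n\in\Lambda$, in any order.

As an example, let $Z=\mathcal P(\omega)$, $B_2=\{(x,y):x\setminus y\text{ finite, }y\setminus x\text{ infinite}\}$ and $B_n=Z^n$ for $n\ne2$. The conclusion would give $(x,y),(y,x)\in B_2$ for some $x,y$, which is impossible. So in $V[G]$ there is no sequence of length $\omega_2$ in $\mathcal P(\omega)$ that is strictly increasing modulo finite sets.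

*Proof.* The idea is that $\omega_2$ names for reals contain $\omega_2$ that are copies of one name on almost disjoint sets of coordinates; permuting coordinates permutes the reals.

**Step 1: reduce to $Z=2^\omega$ and $(B_n)$ coded in $V$.** A Polish space is Borel isomorphic to a Borel subset of $2^\omega$, so assume $Z=2^\omega$. The sequence $(B_n)$ is coded by a real, in $V[r{\restriction}S_0]$ with $S_0\in V$ countable. In $V[r{\restriction}S_0]$ every real is $h(r{\restriction}S_0)$ for one of the $\omega_1$ many Borel functions $h$ of $V$, so $\mathsf{CH}$ holds there. By (R2), $V[G]$ is an extension of $V[r{\restriction}S_0]$ by $\mathbb B(\kappa\setminus S_0)$, and $|\kappa\setminus S_0|=\kappa$. Replacing $V$ by $V[r{\restriction}S_0]$, we may assume that $(B_n)$ is coded in $V$.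

**Step 2: make the names alike.** Take names $(\dot c_\alpha)_{\alpha<\omega_2}$ for the points and a condition in $G$, given by a Baire set $P\subseteq2^\kappa$ depending on a countable set $S_P$ of coordinates, that forces the hypothesis. Work in $V$. By (R1), $\Vdash\dot c_\alpha=h_\alpha(\dot r{\restriction}S_\alpha)$ with $S_\alpha$ countable and $h_\alpha$ Borel. By the $\Delta$-system lemma there are $\Lambda\subseteq\omega_2$ of size $\omega_2$ and $R$ with $S_\alpha\cap S_\beta=R$ for distinct $\alpha,\beta\in\Lambda$. Let $\pi_\alpha\colon\tau_\alpha\to S_\alpha$ be the increasing enumeration of $S_\alpha$. Attach to $\alpha$ the order type $\tau_\alpha<\omega_1$, the set $\pi_\alpha^{-1}[R]\subseteq\tau_\alpha$, and the Borel function $2^{\tau_\alpha}\to2^\omega$, $y\mapsto h_\alpha(y\circ\pi_\alpha^{-1})$. By $\mathsf{CH}$ there are at most $\omega_1$ possibilities, so after shrinking $\Lambda$ to a set of size $\omega_2$ these data are the same $\tau,\varrho,h$ for all $\alpha\in\Lambda$. Thus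
$$h_\alpha(x{\restriction}S_\alpha)=h(x\circ\pi_\alpha)\qquad(\alpha\in\Lambda),$$
and $\pi_\alpha{\restriction}\varrho$, being the increasing enumeration of $R$ by $\varrho$, does not depend on $\alpha\in\Lambda$. The sets $S_\alpha\setminus R$ are disjoint, so after dropping countably many $\alpha$ we also have $S_P\cap(S_\alpha\setminus R)=\emptyset$ for $\alpha\in\Lambda$.

**Step 3: permute coordinates.** We show that $P$ forces $(\dot c_{\alpha_1},\dots,\dot c_{\alpha_n})\in B_n$ for all distinct $\alpha_1,\dots,\alpha_n\in\Lambda$; as $P$ is in $G$, this proves the lemma. Let $\sigma$ be the permutation with $\alpha_{\sigma(1)}<\dots<\alpha_{\sigma(n)}$. Define $e\colon\kappa\to\kappa$ by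
$$e\circ\pi_{\alpha_i}=\pi_{\alpha_{\sigma(i)}}\quad(i\le n),\qquad e=\mathrm{id}\text{ off }\bigcup_i(S_{\alpha_i}\setminus R).$$
This is well defined: on $R$ the formulas give the identity, because $\pi_{\alpha_i}{\restriction}\varrho=\pi_{\alpha_{\sigma(i)}}{\restriction}\varrho$, and the sets $S_{\alpha_i}\setminus R$ are disjoint. It is a bijection, since it carries $S_{\alpha_i}\setminus R$ bijectively onto $S_{\alpha_{\sigma(i)}}\setminus R$. It is the identity on $S_P$. So $x\mapsto x\circ e$ preserves $\lambda$, and $x\in P\iff x\circ e\in P$.

By the hypothesis for $\alpha_{\sigma(1)}<\dots<\alpha_{\sigma(n)}$ and (R1), applied to the $n$-tuple as one real, for a.e. $x\in P$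
$$\bigl(h(x\circ\pi_{\alpha_{\sigma(1)}}),\dots,h(x\circ\pi_{\alpha_{\sigma(n)}})\bigr)\in B_n .$$
With $y=x\circ e$ we have $y\circ\pi_{\alpha_i}=x\circ\pi_{\alpha_{\sigma(i)}}$, so this says $(h(y\circ\pi_{\alpha_1}),\dots,h(y\circ\pi_{\alpha_n}))\in B_n$. As $x\mapsto x\circ e$ is a measure preserving bijection that maps $P$ onto $P$, this holds for a.e. $y\in P$. By (R1), $P\Vdash(\dot c_{\alpha_1},\dots,\dot c_{\alpha_n})\in B_n$. $\square$

## 9. From initial patterns to a cube: proof of Theorem A

**Proposition 9.** In $V[G]$ let $K$ be compact with a strictly positive measure $\mu$. Suppose that $K$ does not map onto $[0,1]^{\omega_2}$ and that $Q=\{x\in K:\pi\chi(x,K)\le\omega_1\}$ is dense in $K$. Then $K$ has a $\pi$-base of size $\le\omega_1$ and is separable.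

*Proof.* Let $\mathfrak A$ be the measure algebra of $\mu$. By Lemma 6 its type is $\le\omega_1$. By Lemma 7(a), fix a dense $D\subseteq K$ with $|D|\le\omega_1$. Steps 1 to 4 show that

> every $k\in K$ is in the closure of some $T\subseteq Q$ with $|T|\le\omega_1$.

Suppose that $k$ is not. Put $Q^*=\bigcup\{\overline T:T\subseteq Q,\ |T|\le\omega_1\}$. If $X\subseteq Q^*$ and $|X|\le\omega_1$, choose for each $x\in X$ a set $T_x\subseteq Q$ of size $\le\omega_1$ with $x\in\overline{T_x}$. Then $\overline X\subseteq\overline{\bigcup_xT_x}$, so $k\notin\overline X$.

**Step 1: $Q^*$ meets small intersections of neighborhoods of $k$.** This keeps the recursion below going. Let $\mathcal Z$ be a nonempty family of at most $\omega_1$ closed neighborhoods of $k$; we claim $Q^*\cap\bigcap\mathcal Z\ne\emptyset$. For nonempty finite $a\subseteq\mathcal Z$ the set $\bigcap a$ has nonempty interior, so we can pick $q_a\in Q\cap\bigcap a$. Let $T$ be the set of all $q_a$; then $|T|\le\omega_1$. The sets $\overline{\{q_b:b\supseteq a\}}\subseteq\overline T\cap\bigcap a$ are centered, since the sets for $a_1,\dots,a_m$ all contain $q_{a_1\cup\dots\cup a_m}$. By compactness they have a common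 point, which lies in $\overline T\cap\bigcap\mathcal Z\subseteq Q^*\cap\bigcap\mathcal Z$.

**Step 2: points and functions of length $\omega_2$.** Recursively for $\alpha<\omega_2$ choose first a continuous $g_\alpha\colon K\to[0,1]$ with $g_\alpha(k)=1$ and $g_\alpha=0$ on $\overline{\{x_\beta:\beta<\alpha\}}$, and then $x_\alpha\in Q^*\cap\bigcap_{\beta\le\alpha}\{g_\beta\ge2/3\}$. The first choice is possible by Urysohn's lemma, because $\{x_\beta:\beta<\alpha\}$ is a subset of $Q^*$ of size $\le\omega_1$, so $k$ is not in its closure. The second is possible by Step 1, because the sets $\{g_\beta\ge2/3\}$, $\beta\le\alpha$, are at most $\omega_1$ closed neighborhoods of $k$. Thus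
$$g_\alpha(x_\gamma)\ge2/3\ \text{ if }\alpha\le\gamma,\qquad g_\alpha(x_\gamma)=0\ \text{ if }\gamma<\alpha.\tag{1}$$

**Step 3: initial patterns have positive measure.** Here strict positivity turns (1) into statements about $\mathfrak A$. Let $u_\alpha=\{g_\alpha>1/2\}^\bullet$ and $v_\alpha=\{g_\alpha<1/4\}^\bullet$. Let $1\le\alpha_1<\dots<\alpha_n$ and $0\le m\le n$. By (1), the open set $\bigcap_{i\le m}\{g_{\alpha_i}>1/2\}\cap\bigcap_{i>m}\{g_{\alpha_i}<1/4\}$ contains $x_{\alpha_m}$ if $m\ge1$, and $x_0$ if $m=0$. As $\mu$ is strictly positive,
$$\mu\Bigl(\bigcap_{i\le m}u_{\alpha_i}\cap\bigcap_{i>m}v_{\alpha_i}\Bigr)>0\qquad(0\le m\le n).\tag{2}$$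

**Step 4: all patterns.** We place $\omega_2$ of the pairs $(u_\alpha,v_\alpha)$ in one Polish space, and apply Lemma 8. Let $(a_\zeta)_{\zeta<\omega_1}$ generate $\mathfrak A$, and let $\mathfrak A_\xi$ be the closed subalgebra generated by $\{a_\zeta:\zeta<\xi\}$. Each $\mathfrak A_\xi$ is a separable complete metric space for $\mu(a\triangle b)$, and the $\mathfrak A_\xi$ increase with $\xi<\omega_1$. Their union is a subalgebra, and it is metrically closed, because a convergent sequence in it lies in one $\mathfrak A_\xi$ by $\mathrm{cf}(\omega_1)>\omega$. So the union is $\mathfrak A$. Hence there are $\xi<\omega_1$ and $\omega_2$ many $\alpha\ge1$ with $u_\alpha,v_\alpha\in\mathfrak A_\xi$. Enumerate these $\alpha$ increasingly and apply Lemma 8 to $Z=\mathfrak A_\xi^2$, the points $(u_\alpha,v_\alpha)$ and the sets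
$$B_n=\Bigl\{(u_i,v_i)_{1\le i\le n}:\ \mu\Bigl(\bigcap_{i\le m}u_i\cap\bigcap_{i>m}v_i\Bigr)>0\ \text{ for all }0\le m\le n\Bigr\}.$$
These are open, since the Boolean operations and $\mu$ are continuous, and (2) is the hypothesis of Lemma 8. We get a set $\Lambda$ of size $\omega_2$ such that $\bigl((u_{\alpha_i},v_{\alpha_i})\bigr)_{i\le n}\in B_n$ for distinct $\alpha_1,\dots,\alpha_n\in\Lambda$ in any order. Given disjoint finite $I,J\subseteq\Lambda$, not both empty, list first $I$ and then $J$, and take $m=|I|$. This gives
$$\mu\Bigl(\bigcap_{\alpha\in I}u_\alpha\cap\bigcap_{\alpha\in J}v_\alpha\Bigr)>0 .$$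
In particular $\bigcap_{\alpha\in I}\{g_\alpha\ge1/2\}\cap\bigcap_{\alpha\in J}\{g_\alpha\le1/4\}\ne\emptyset$ (trivially also if $I=J=\emptyset$). By Lemma 1, applied to the disjoint closed pairs $(\{g_\alpha\ge1/2\},\{g_\alpha\le1/4\})_{\alpha\in\Lambda}$, $K$ maps onto $[0,1]^{\omega_2}$, a contradiction. The displayed statement is proved.

**Step 5: the $\pi$-base and the countable dense set.** For $k\in D$ choose $T_k\subseteq Q$ with $|T_k|\le\omega_1$ and $k\in\overline{T_k}$. Then $T=\bigcup_{k\in D}T_k\subseteq Q$ is dense, because $\overline T\supseteq D$, and $|T|\le\omega_1$. Let $\mathcal P$ be the union of local $\pi$-bases of size $\le\omega_1$ at the points of $T$. Then $|\mathcal P|\le\omega_1$. Every nonempty open $U$ contains a point of $T$, hence a member of $\mathcal P$, so $\mathcal P$ is a $\pi$-base. By Lemma 7(b), $K$ is separable. $\square$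

**Proof of Theorem A.** In $V[G]$ let $K$ have scattered fibers and support $\mu$. By Lemma 3(a), $K$ does not map onto $[0,1]^{\omega_1}$, hence not onto $[0,1]^{\omega_2}$. By Lemma 3(b) the points of countable character are dense, and these belong to $Q=\{x:\pi\chi(x,K)\le\omega_1\}$. By Proposition 9, $K$ is separable. $\square$

**The size of the continuum.** If $\kappa^\omega=\kappa$ in $V$, then $\mathfrak c=\kappa$ in $V[G]$. Indeed, by (R1) each real is $h(r{\restriction}S)$ for one of at most $\kappa^\omega\cdot2^\omega=\kappa$ pairs $(S,h)$ in $V$. Conversely, splitting $\kappa$ in $V$ into $\kappa$ disjoint countably infinite blocks gives $\kappa$ reals, and any two of them differ, since two independent random points coincide with probability $0$. So the statement that every compact space with scattered fibers supporting a measure is separable is consistent with $\mathfrak c$ arbitrarily large.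

## 10. Nonseparable supports and maps onto $[0,1]^{\omega_2}$

**Proof of Theorem B(1).** We verify the hypotheses of Proposition 9, with a theorem of Šapirovskiĭ in place of scattered fibers (see Juhász, *Cardinal functions in topology – ten years later*, 3.18): for uncountable $\theta$, a compact space maps onto $[0,1]^\theta$ iff it has a nonempty closed subset $F$ with $\pi\chi(x,F)\ge\theta$ for all $x\in F$.

Let $K$ support a measure and not map onto $[0,1]^{\omega_2}$; we show that $K$ is separable. Given a nonempty open $U$, choose a nonempty open $O$ with $\overline O\subseteq U$. By the theorem with $F=\overline O$ and $\theta=\omega_2$ there is $x\in\overline O$ with $\pi\chi(x,\overline O)\le\omega_1$. Let $\mathcal R$ be a local $\pi$-base at $x$ in $\overline O$ of size $\le\omega_1$. For $R\in\mathcal R$ the set $R\cap O$ is nonempty, because $R$ is nonempty and open in $\overline O$, and it is open in $K$. If $N$ is a neighborhood of $x$ in $K$, then $N\cap\overline O$ contains some $R\in\mathcal R$, so $R\cap O\subseteq N$. Hence $\{R\cap O:R\in\mathcal R\}$ is a local $\pi$-base at $x$ in $K$, and $x\in Q\cap U$. So $Q$ is dense, and $K$ is separable by Proposition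 9. $\square$

**Proof of Theorem B(2).** If $K$ mapped onto $[0,1]^{\omega_2}$, then by Lemma 2 with $\theta=\omega_2$ some fiber of $f$ would map onto $[0,1]^{\omega_2}$, against the hypothesis. So $K$ does not map onto $[0,1]^{\omega_2}$, and by (1) it is separable. $\square$

**Proof of Theorem B(3).** Let $\kappa=\omega_2$. By $\mathsf{CH}$ in $V$, $\omega_2^\omega=\omega_2$, since each function $\omega\to\omega_2$ is bounded and $\omega_1^\omega=\omega_1$. So $\mathfrak c=\omega_2$ in $V[G]$, as computed at the end of Section 9. In $V[G]$ let $K$ be the Stone space of the Lebesgue measure algebra.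

*It supports a measure.* The measure of the algebra defines a finitely additive function on the clopen sets of $K$, which by compactness is countably additive there and extends to a Radon probability measure. Every nonempty open set contains a nonempty clopen set, which has positive measure.

*It does not map onto $[0,1]^{\omega_3}$.* The weight of $K$ is at most the size of the algebra, which is $\mathfrak c=\omega_2$. Continuous images of compact spaces do not have larger weight, and $[0,1]^{\omega_3}$ has weight $\omega_3$.

*It is not separable.* Let $u_n$ ($n\in\omega$) be points of $K$, i.e. ultrafilters. For each $n$ take a finite partition of the unit element into pieces of measure $<2^{-n-2}$; one of the pieces, say $a_n$, belongs to $u_n$. Then $\sup_na_n$ has measure at most $\sum_n2^{-n-2}=1/2$, so its complement $b$ is nonzero. As $b\cap a_n=0$, $b\notin u_n$ for every $n$. The nonempty clopen set given by $b$ contains no $u_n$, so $\{u_n:n\in\omega\}$ is not dense. $\square$
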